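\title{The Ado theorem for finite Lie conformal algebras}

\begin{abstract}
Let $\Bbbk$ be a field of characteristic zero. We prove that every finite Lie conformal algebra that is torsion-free over $\Bbbk[\partial]$ has a faithful conformal representation on a finitely generated torsion-free $\Bbbk[\partial]$-module, and that any prescribed nilpotent ideal can be made to act nilpotently. Torsion elements act as zero in every conformal representation, so torsion is the only obstruction. The proof is an induction on the rank. If the semisimple quotient is a current algebra, the annihilation algebra has a small ideal of finite codimension and the classical Ado theorem applies. Otherwise we lift a Virasoro element to an element $\ell$ and show that the constant eigenvalues of the operator $\ell_{(0)}-\partial$ cut out a nonzero centerless ideal with torsion-free quotient.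
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\Bbbk$ is a field of characteristic zero and $H=\Bbbk[\partial]$. For an $H$-module $M$, the space $M[\lambda]$ consists of polynomials in $\lambda$ with coefficients in $M$, and $\partial$ acts on the coefficients.

A \emph{Lie conformal algebra} is an $H$-module $C$ with a $\Bbbk$-bilinear map $C\otimes C\to C[\lambda]$, the \emph{$\lambda$-bracket} $a\otimes b\mapsto[a_\lambda b]$, such that for all $a,b,c\in C$
\begin{gather}
[\partial a_\lambda b]=-\lambda[a_\lambda b],\qquad [a_\lambda\partial b]=(\partial+\lambda)[a_\lambda b],\label{eq:sesq}\\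
[b_\lambda a]=-[a_{-\partial-\lambda}b],\label{eq:skew}\\
[a_\lambda[b_\mu c]]-[b_\mu[a_\lambda c]]=[[a_\lambda b]_{\lambda+\mu}c].\label{eq:jacobi}
\end{gather}
These are sesquilinearity, skew-symmetry and the Jacobi identity. To read them, write $[a_\lambda b]=\sum_n\frac{\lambda^n}{n!}\,a_{(n)}b$, a finite sum. Then $[a_{-\partial-\lambda}b]$ means $\sum_n\frac{(-\partial-\lambda)^n}{n!}\,a_{(n)}b$, and the right side of \eqref{eq:jacobi} means $\sum_j\frac{\lambda^j}{j!}[(a_{(j)}b)_\nu c]$ evaluated at $\nu=\lambda+\mu$. The algebra $C$ is \emph{finite} if it is finitely generated as an $H$-module. Two examples matter most. For a Lie algebra $\mathfrak g$, the \emph{current algebra} is $\mathrm{Cur}\,\mathfrak g=H\otimes\mathfrak g$ with $[a_\lambda b]=[a,b]$ for $a,b\in\mathfrak g$. The \emph{Virasoro algebra} is the free module $\mathrm{Vir}=HL$ with $[L_\lambda L]=(\partial+2\lambda)L$. In both cases the bracket of arbitrary elements is determined by \eqref{eq:sesq}.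

A \emph{conformal endomorphism} of an $H$-module $M$ is a $\Bbbk$-linear map $\varphi_\lambda\colon M\to M[\lambda]$ with $\varphi_\lambda(\partial v)=(\partial+\lambda)\varphi_\lambda(v)$. These maps form an $H$-module $\mathrm{Cend}(M)$ under $(\partial\varphi)_\lambda=-\lambda\varphi_\lambda$. A \emph{conformal representation} of $C$ on $M$ is an $H$-linear map $\rho\colon C\to\mathrm{Cend}(M)$ such that
\begin{equation}\label{eq:rep}
\rho(a)_\lambda\rho(b)_\mu-\rho(b)_\mu\rho(a)_\lambda=\rho([a_\lambda b])_{\lambda+\mu}\qquad(a,b\in C).
\end{equation}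
It is \emph{faithful} if $\rho$ is injective. We then call $M$ a \emph{$C$-module} and write $a_\lambda v$ for $\rho(a)_\lambda v$.

A finitely generated torsion-free $H$-module is free, say $M=H^q$. A conformal endomorphism of $H^q$ is determined by its values on the standard basis; taking these values as the columns of a matrix $A(\partial,\lambda)$ over $\Bbbk[\partial,\lambda]$, we get
\begin{equation}\label{eq:matrix}
\varphi_\lambda f(\partial)=A(\partial,\lambda)\,f(\partial+\lambda)\qquad(f\in H^q),
\end{equation}
and every matrix $A$ defines a conformal endomorphism in this way. So $\mathrm{Cend}(H^q)$ is to conformal algebras what the algebra of $q\times q$ matrices is to Lie algebras. The classical Ado theorem says that every finite-dimensional Lie algebra in characteristic zero is a Lie algebra of matrices. Its conformal analogue is the following question, posed in \cite{Kol}.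

\begin{quote}
Let $C$ be a finite Lie conformal algebra that is torsion-free as an $H$-module. Does $C$ have a faithful conformal representation on some finitely generated torsion-free $H$-module?
\end{quote}

The hypothesis on $C$ cannot be dropped, because an element $a$ with $p(\partial)a=0$, $p\ne0$, acts as zero in every conformal representation (Lemma~\ref{lem:torsion}). The simplest cases suggest that nothing else goes wrong. By \eqref{eq:sesq} and \eqref{eq:jacobi}, the rule $a_\lambda v=[a_\lambda v]$ makes $C$ a module over itself, the \emph{adjoint module}. Its kernel is the \emph{center} $\{a:[a_\lambda C]=0\}$, so the answer is yes when the center is zero. This covers $\mathrm{Vir}$, since $[p(\partial)L_\lambda L]=p(-\lambda)(\partial+2\lambda)L$. For $C=\mathrm{Cur}\,\mathfrak g$ with $\dim\mathfrak g<\infty$, take a faithful finite-dimensional $\mathfrak g$-module $U$ and let $a\in\mathfrak g$ act on $H\otimes U$ by the constant matrix of $a$ in \eqref{eq:matrix}. If $a_1,\dots,a_n$ is a basis of $\mathfrak g$, then $\sum_ip_i(\partial)a_i$ acts by the matrix $\sum_ip_i(-\lambda)a_i$,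 which vanishes only if all $p_i$ do. As in the classical theorem, the whole difficulty is to represent the center faithfully. The answer to the question is yes.

\begin{theorem}\label{thm:main}
Let $\operatorname{char}\Bbbk=0$ and let $C$ be a finite Lie conformal algebra that is torsion-free over $H=\Bbbk[\partial]$. Then $C$ has a faithful conformal representation on a finitely generated torsion-free $H$-module $M$.
\end{theorem}

Nilpotent ideals are defined in Section~\ref{sec:ideals}, and $\operatorname{Tor}C$ denotes the torsion submodule of the $H$-module $C$.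

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:main}, for any prescribed nilpotent ideal $\mathfrak N$ of $C$, the module $M$ can be chosen so that for some $r$ we have $\rho(a_1)_{\lambda_1}\cdots\rho(a_r)_{\lambda_r}=0$ for all $a_1,\dots,a_r\in\mathfrak N$.
\item[(b)] For an arbitrary finite Lie conformal algebra $C$, every conformal representation on any $H$-module kills $\operatorname{Tor}C$. The common kernel of all conformal representations of $C$ on finitely generated torsion-free modules is exactly $\operatorname{Tor}C$, and it is the kernel of a single such representation. In particular, a finite $C$ has a faithful conformal representation (on any $H$-module, or on a finitely generated torsion-free one) if and only if $C$ is torsion-free.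
\end{enumerate}
\end{theorem}

When the condition in (a) holds we say that $\mathfrak N$ \emph{acts nilpotently} on $M$. Theorem~\ref{thm:main} is the case $\mathfrak N=0$ of Theorem~\ref{thm:strong}(a).

Over $\mathbb C$, the classification of finite semisimple algebras by D'Andrea and Kac \cite{DK} splits the proof into two cases, according to whether the quotient of $C$ by its solvable radical is a current algebra or contains a copy of $\mathrm{Vir}$. Section~\ref{sec:examples} works out one example of each case by hand. The first case is reduced to the classical Ado theorem in Section~\ref{sec:current}, using an analogue of Lie's theorem proved in Section~\ref{sec:solvable}. In the second case, Section~\ref{sec:virasoro} produces an ideal that allows an induction on the rank, carried out in Section~\ref{sec:induction}. Section~\ref{sec:field} passes from $\mathbb C$ to an arbitrary field of characteristic zero.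

\section{Torsion, ideals and the annihilation algebra}\label{sec:prelim}

\subsection{Modules over $H$ and torsion}

The ring $H$ is a principal ideal domain. Hence submodules of finitely generated $H$-modules are finitely generated, and finitely generated torsion-free $H$-modules are free. The \emph{rank} $\operatorname{rk}M$ is the dimension of $\Bbbk(\partial)\otimes_HM$ over $\Bbbk(\partial)$. It is additive in short exact sequences, and it is zero exactly when $M$ is torsion.

By iterating the rules for $\partial$ we get, for any $C$-module $M$ and $p,q\in H$,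
\begin{equation}\label{eq:rule}
(p(\partial)a)_\lambda\,q(\partial)v=p(-\lambda)\,q(\partial+\lambda)\,a_\lambda v\qquad(a\in C,\ v\in M).
\end{equation}
The factors on the right can always be cancelled.

\begin{lemma}\label{lem:cancel}
Let $M$ be any $H$-module and $p\ne0$ a polynomial over $\Bbbk$. Multiplication by $p(-\lambda)$ and multiplication by $p(\partial+\lambda)$ are injective on $M[\lambda]$.
\end{lemma}

\begin{proof}
As polynomials in $\lambda$ with coefficients in $H$, both have a nonzero scalar as leading coefficient. So they multiply the leading coefficient of a nonzero element of $M[\lambda]$ by a nonzero scalar.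
\end{proof}

\begin{lemma}\label{lem:torsion}
Let $M$ be a $C$-module, $a\in C$, $v\in M$. If $a\in\operatorname{Tor}C$ or $v\in\operatorname{Tor}M$, then $a_\lambda v=0$.
\end{lemma}

\begin{proof}
If $p(\partial)a=0$ with $p\ne0$, then $p(-\lambda)\,a_\lambda v=0$ by \eqref{eq:rule}. If $p(\partial)v=0$ with $p\neq0$, then $p(\partial+\lambda)\,a_\lambda v=0$. Apply Lemma~\ref{lem:cancel}.
\end{proof}

\subsection{Ideals}\label{sec:ideals}

For subspaces $A,B\subset C$ let $[A,B]$ be the span of all coefficients $a_{(n)}b$ with $a\in A$, $b\in B$, $n\ge0$. If $A$ and $B$ are $H$-submodules, so is $[A,B]$, because \eqref{eq:sesq} gives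
\begin{equation}\label{eq:partialder}
\partial[a_\lambda b]=[\partial a_\lambda b]+[a_\lambda\partial b],
\end{equation}
and then $[B,A]=[A,B]$ by \eqref{eq:skew}. A \emph{subalgebra} is an $H$-submodule $B$ with $[B,B]\subset B$, and an \emph{ideal} is an $H$-submodule $I$ with $[C,I]\subset I$. Put $B^{(0)}=B$, $B^{(i+1)}=[B^{(i)},B^{(i)}]$ and $B^1=B$, $B^{s+1}=[B,B^s]$. Then $B$ is \emph{solvable} if $B^{(i)}=0$ for some $i$, and \emph{nilpotent} if $B^s=0$ for some $s$.

As for Lie algebras, if $I$ is an ideal of $B$ and both $I$ and $B/I$ are solvable, then $B$ is solvable: $B^{(i)}\subset I$ for some $i$, so $B^{(i+j)}\subset I^{(j)}$. Hence the sum of two solvable ideals $I,J$ is solvable, since $(I+J)/J\cong I/(I\cap J)$. A finite $C$ is a Noetherian $H$-module, so it has a maximal solvable ideal, which then contains every solvable ideal. This is the \emph{radical} $\operatorname{Rad}C$. We call $C$ \emph{semisimple} if $\operatorname{Rad}C=0$. The quotient $C/\operatorname{Rad}C$ is semisimple, because the preimage of a solvable ideal of the quotient is solvable. Lemma~\ref{lem:torsion} for the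 adjoint module shows that $\operatorname{Tor}C$ is a central, hence solvable, ideal. In particular, \emph{semisimple algebras are torsion-free}. We shall use the following classification.

\begin{theorem}[{\cite[Theorem 7.1]{DK}}]\label{thm:DK}
Over $\mathbb C$, every finite semisimple Lie conformal algebra is a finite direct sum of algebras each of the form $\mathrm{Vir}$, $\mathrm{Cur}\,\mathfrak s$ or $\mathrm{Vir}\ltimes\mathrm{Cur}\,\mathfrak s$, with $\mathfrak s$ a finite-dimensional semisimple Lie algebra.
\end{theorem}

About the semidirect product $\mathrm{Vir}\ltimes\mathrm{Cur}\,\mathfrak s$ we use only that it contains $\mathrm{Vir}$ as a subalgebra.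

\subsection{Modes and the annihilation algebra}

Let $M$ be a $C$-module and write $a_\lambda=\sum_n\frac{\lambda^n}{n!}\,a_{(n)}$ with $\Bbbk$-linear operators $a_{(n)}$ on $M$, the \emph{modes} of $a$. For fixed $a$ and $v$ we have $a_{(n)}v=0$ for $n\gg0$. Comparing coefficients of $\lambda^n/n!$ in \eqref{eq:rule} gives
\begin{gather}
a_{(n)}\partial^i=\sum_{j\le\min(i,n)}\binom ij\frac{n!}{(n-j)!}\,\partial^{i-j}a_{(n-j)},\label{eq:commpartial}\\
(\partial^la)_{(n)}=(-1)^l\frac{n!}{(n-l)!}\,a_{(n-l)}\quad(l\le n),\qquad(\partial^la)_{(n)}=0\quad(l>n).\label{eq:shift}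
\end{gather}
In particular $[a_{(n)},\partial]=n\,a_{(n-1)}$ and $(\partial a)_{(n)}=-n\,a_{(n-1)}$, both read as $0$ for $n=0$. The right side of \eqref{eq:rep} is $\sum_{j,k}\frac{\lambda^j}{j!}\frac{(\lambda+\mu)^k}{k!}(a_{(j)}b)_{(k)}$, and the coefficient of $\frac{\lambda^m}{m!}\frac{\mu^n}{n!}$ gives
\begin{equation}\label{eq:comm}
[a_{(m)},b_{(n)}]=\sum_{j\le m}\binom mj\,(a_{(j)}b)_{(m+n-j)}.
\end{equation}
A $C$-submodule of $M$ is an $H$-submodule stable under all modes, and the quotient by it is again a $C$-module.

By \eqref{eq:comm} the modes span a Lie algebra of operators. There is a universal such algebra. The \emph{annihilation algebra} $A(C)$ is the quotient of $C\otimes\Bbbk[t]$ by the span of all $\partial a\otimes t^n+n\,a\otimes t^{n-1}$. The image of $a\otimes t^n$ is again written $a_{(n)}$, and the bracket is defined by \eqref{eq:comm}. For the series $a_\lambda=\sum_n\frac{\lambda^n}{n!}a_{(n)}\in A(C)[[\lambda]]$, the relations read $(\partial a)_\lambda=-\lambda a_\lambda$, so \eqref{eq:shift} holds in $A(C)$, and the bracket reads $[a_\lambda,b_\mu]=[a_\lambda b]_{\lambda+\mu}$.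

\begin{lemma}\label{lem:ann}
\begin{enumerate}
\item[(a)] $A(C)$ is a Lie algebra, and every $C$-module is an $A(C)$-module through the modes.
\item[(b)] If a set $S$ generates $C$ over $H$, then the elements $s_{(n)}$, $s\in S$, $n\ge0$, span $A(C)$.
\item[(c)] If $C$ is free over $H$ with basis $\{c_i\}$, then $\{c_{i(n)}\}_{n\ge0}$ is a basis of $A(C)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In an expression $(\,\cdot\,)_{\lambda+\mu}$ the operator $\partial$ becomes $-\lambda-\mu$. Hence $[\partial a_\lambda b]_{\lambda+\mu}=-\lambda[a_\lambda b]_{\lambda+\mu}$ and $[a_\lambda\partial b]_{\lambda+\mu}=((\partial+\lambda)[a_\lambda b])_{\lambda+\mu}=-\mu[a_\lambda b]_{\lambda+\mu}$, so the bracket respects the relations in both arguments. For the same reason $-\partial-\mu$ becomes $\lambda$, and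
\[
[b_\mu,a_\lambda]=[b_\mu a]_{\lambda+\mu}=-[a_{-\partial-\mu}b]_{\lambda+\mu}=-[a_\lambda b]_{\lambda+\mu}=-[a_\lambda,b_\mu].
\]
Finally $[a_\lambda,[b_\mu,c_\nu]]=[a_\lambda[b_\mu c]]_{\lambda+\mu+\nu}$ and $[[a_\lambda,b_\mu],c_\nu]=[[a_\lambda b]_{\lambda+\mu}c]_{\lambda+\mu+\nu}$, so the Jacobi identity in $A(C)$ is \eqref{eq:jacobi} under $(\,\cdot\,)_{\lambda+\mu+\nu}$. The modes on a $C$-module satisfy the relations and \eqref{eq:comm}.

(b) This follows from \eqref{eq:shift}.

(c) The elements span by (b). Let $E$ be the vector space with basis $e_{i,n}$, $n\ge0$, and map $\partial^lc_i\otimes t^n$ to $(-1)^l\frac{n!}{(n-l)!}\,e_{i,n-l}$ for $l\le n$ and to $0$ for $l>n$. This map kills the relation for $a=\partial^lc_i$: for $l<n$ because $(-1)^{l+1}\frac{n!}{(n-l-1)!}=-n\,(-1)^l\frac{(n-1)!}{(n-1-l)!}$, and for $l\ge n$ because both terms map to $0$. So it induces a map $A(C)\to E$ with $c_{i(n)}\mapsto e_{i,n}$.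
\end{proof}

For example, \eqref{eq:comm} gives $[a_{(m)},b_{(n)}]=[a,b]_{(m+n)}$ in $A(\mathrm{Cur}\,\mathfrak g)=\mathfrak g\otimes\Bbbk[t]$. In $\mathrm{Vir}$ we have $L_{(0)}L=\partial L$ and $L_{(1)}L=2L$, so
\begin{equation}\label{eq:witt}
[L_{(m)},L_{(n)}]=(\partial L)_{(m+n)}+2m\,L_{(m+n-1)}=(m-n)L_{(m+n-1)},
\end{equation}
and $A(\mathrm{Vir})$ is the Lie algebra of polynomial vector fields on the line, with $L_{(n)}=-t^n\,d/dt$. A finite conformal algebra is thus a finite description of an infinite-dimensional Lie algebra.

The next lemma goes back from $A(C)$ to $C$. It generalizes the construction for $\mathrm{Cur}\,\mathfrak g$ in Section~\ref{sec:intro}.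

\begin{lemma}\label{lem:induce}
Let $U$ be an $A(C)$-module such that, for each $a\in C$, the element $a_{(n)}$ acts on $U$ as zero for $n\gg0$. Then $M=H\otimes U$ is a $C$-module under
\[
a_\lambda\bigl(p(\partial)u\bigr)=p(\partial+\lambda)\sum_n\frac{\lambda^n}{n!}\,a_{(n)}u\qquad(p\in H,\ u\in U).
\]
An element $a$ acts on $M$ as zero if and only if all $a_{(n)}$ act on $U$ as zero.
\end{lemma}

\begin{proof}
The sum is finite, and the formula defines a conformal endomorphism that maps $U$ to $U[\lambda]$. The relation $(\partial a)_{(n)}=-na_{(n-1)}$ gives $H$-linearity in $a$. On a vector $u\in U$, identity \eqref{eq:rep} is the identity $[a_\lambda,b_\mu]=[a_\lambda b]_{\lambda+\mu}$ of $A(C)$. On $p(\partial)u$ both sides of \eqref{eq:rep} acquire the factor $p(\partial+\lambda+\mu)$. The last claim is read off from the formula.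
\end{proof}

\section{Two examples}\label{sec:examples}

Each example has a nonzero center, so the adjoint module is not faithful.

\begin{example}[truncating the annihilation algebra]\label{ex:heis}
Let $C=Ha\oplus Hz$ be free of rank two, with $z$ central and $[a_\lambda a]=(\partial+2\lambda)z$. Skew-symmetry holds because $-(\partial+2(-\partial-\lambda))=\partial+2\lambda$, and all terms of the Jacobi identity vanish. As in \eqref{eq:witt}, $[a_{(m)},a_{(n)}]=(m-n)z_{(m+n-1)}$ in $A(C)$, and the $z_{(n)}$ are central.

In view of Lemma~\ref{lem:induce} we want a finite-dimensional quotient of $A(C)$ in which high modes vanish, so that the classical Ado theorem supplies $U$. The obvious candidate for the kernel, the span of $a_{(n)},z_{(n)}$ with $n\ge N$, is not an ideal for $N\ge1$, since $[a_{(0)},a_{(N)}]=-Nz_{(N-1)}$. The cause is that $a_{(0)}a=\partial z$ leaves the span of the generators. So replace the span of $a,z$ by $V=\operatorname{span}\{a,z,\partial z\}$, which still generates $C$, is finite-dimensional, and is stable under all modes. For $N\geq1$,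
\[
J_N=\operatorname{span}\{v_{(n)}:v\in V,\ n\ge N\}=\operatorname{span}\{a_{(n)}:n\ge N\}\oplus\operatorname{span}\{z_{(n)}:n\ge N-1\}
\]
is an ideal. The choice $N=1$ kills all modes of $z$. The choice $N=2$ leaves the Heisenberg algebra with basis $a_{(0)},a_{(1)},z_{(0)}$ and $[a_{(1)},a_{(0)}]=z_{(0)}$. Represent it on $U=\Bbbk^3$ by the matrix units $a_{(0)}=E_{23}$, $a_{(1)}=E_{12}$, $z_{(0)}=E_{13}$. On $H^3$ the element $p(\partial)a+q(\partial)z$ then acts through the matrix $p(-\lambda)(E_{23}+\lambda E_{12})+q(-\lambda)E_{13}$, so the representation is faithful. As a check, $[E_{23}+\lambda E_{12},E_{23}+\mu E_{12}]=(\lambda-\mu)E_{13}$, which is $((\partial+2\lambda)z)_{\lambda+\mu}$.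
\end{example}

This method cannot work for $\mathrm{Vir}$. By \eqref{eq:witt}, $[L_{(0)},L_{(n)}]=-nL_{(n-1)}$. Applying $\operatorname{ad}L_{(0)}$ repeatedly to a nonzero element of an ideal of $A(\mathrm{Vir})$ produces a nonzero multiple of $L_{(0)}$, and then the ideal contains every $L_{(n-1)}$. So $A(\mathrm{Vir})$ is simple and infinite-dimensional, and it acts as zero on every finite-dimensional module. A Virasoro element calls for a different device.

\begin{example}[splitting off a Virasoro part]\label{ex:vir}
Let $C=HL\oplus Ha\oplus Hz$ be free of rank three and put $y=\partial a+z$. Let $z$ be central and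
\[
[L_\lambda L]=(\partial+2\lambda)L,\qquad[L_\lambda a]=y,\qquad[a_\lambda L]=-y,\qquad[a_\lambda a]=0 .
\]
Then $[L_\lambda y]=(\partial+\lambda)y$ and $[y_\lambda L]=\lambda y$. In the Jacobi identity for three basis elements, all terms vanish if $z$ occurs or if $a$ occurs twice, and $(L,L,L)$ is the identity of $\mathrm{Vir}$. For $(L,L,a)$, $(L,a,L)$ and $(a,L,L)$ it reads, after dropping the factor $y$,
\begin{gather*}
(\partial+\lambda)-(\partial+\mu)=\lambda-\mu,\qquad-(\partial+\lambda)+(\partial+\mu+2\lambda)=\lambda+\mu,\\
-(\partial+\lambda+2\mu)+(\partial+\mu)=-(\lambda+\mu).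
\end{gather*}

On $\mathrm{Vir}$ itself $L_{(0)}$ equals $\partial$, while on the center $L_{(0)}$ is zero. The operator $X=L_{(0)}-\partial$ tells these behaviors apart. It commutes with $\partial$, and
\[
XL=0,\qquad Xa=z,\qquad Xz=-\partial z .
\]
Its characteristic polynomial over $H$ is $T^2(T+\partial)$, with the constant eigenvalue $0$ and the nonconstant eigenvalue $-\partial$. From $X^2(pL+qa+rz)=-\partial(q-\partial r)z$ and $(X+\partial)(pL+qa+rz)=\partial pL+\partial qa+qz$ we get
\[
K=\ker X^2=HL\oplus Hy,\qquad Q=\ker(X+\partial)=Hz .
\]
The brackets above, with $[a_\lambda y]=0$, show that $K$ is an ideal. It has zero center, since $[(pL+ry)_\lambda L]=p(-\lambda)(\partial+2\lambda)L+r(-\lambda)\lambda y$. The quotient $C/K$ is abelian and free of rank one on the image of $a$, and it acts faithfully on $Hu$ by $a_\lambda u=u$. Consider the $C$-module $K\oplus Hu$, with the adjoint action on $K$. An element that acts as zero lies in $K$, because it kills $u$, and is central in $K$, so it is zero. The central element $z\equiv-\partial a\pmod K$ acts by $z_\lambda u=\lambda u$.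

Note that $K+Q$ does not contain $a$; only $\partial C\subset K+Q$ holds. In fact $K$ has no complementary ideal. Such an ideal would commute with $L$ and contain some $a+pL+ry$, but the coefficient of $y$ in $[L_\lambda(a+pL+ry)]$ is $1+(\partial+\lambda)\,r(\partial+\lambda)\ne0$. The argument needs no splitting, only a centerless ideal with torsion-free quotient.
\end{example}

From here to the end of Section~\ref{sec:induction} we assume $\Bbbk=\mathbb C$.

\section{Solvable algebras act locally finitely}\label{sec:solvable}

To repeat Example~\ref{ex:heis} we need a finite-dimensional subspace $V\subset C$ that generates $C$ and is stable under all modes. Call an $A(C)$-module \emph{locally finite} if every vector lies in a finite-dimensional submodule; taking sums, every finite set of vectors then does. This section proves local finiteness for solvable algebras. The main step is an analogue of Lie's theorem on common eigenvectors, and as in Lie's theorem the induction uses an ideal of corank one.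

\begin{lemma}\label{lem:corank}
A nonzero solvable finite torsion-free algebra $B$ has an ideal $I$ and an element $b$ such that $B=I\oplus Hb$, the module $Hb$ is free of rank one, and $[B,B]\subset I$.
\end{lemma}

\begin{proof}
Solvability gives $[B,B]\ne B$ at once, but we need $B/[B,B]$ to have positive rank. Let $J\subset B$ be an $H$-submodule of full rank. Then $B/J$ is finitely generated and torsion, so $p(\partial)B\subset J$ for some $p\ne0$. For $a,a'\in B$, rule \eqref{eq:rule} gives
\[
p(-\lambda)\,p(\partial+\lambda)\,[a_\lambda a']=[p(\partial)a_\lambda\,p(\partial)a']\in[J,J][\lambda].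
\]
By Lemma~\ref{lem:cancel} applied to $B/[J,J]$, we get $[a_\lambda a']\in[J,J][\lambda]$. Hence $[J,J]=[B,B]$. If $[B,B]$ had full rank, then $J=[B,B]$ would give $B^{(2)}=B^{(1)}$, so $B^{(i)}=B^{(1)}$ for all $i\ge1$. This module has rank $\operatorname{rk}B>0$, which contradicts solvability. So $B/[B,B]$ has positive rank, and its quotient by torsion is a nonzero free module. This gives an $H$-linear surjection $B\to H$ that kills $[B,B]$. Let $I$ be its kernel and $b$ a preimage of $1$.
\end{proof}

In the classical proof one shows by a trace argument that a weight space $W$ of the ideal $I$ is stable under the extra element. Here $M$ is infinite-dimensional, and $W$ can be moved both by $\partial$ and by a mode $y$ of $b$. The trace is replaced by a growth estimate: if $\partial$ and $y$ moved $W$ in independent directions, they would generate from one vector more than a finitely generated $H$-module can hold. The next lemma isolates the linear algebra. It assumes nothing about the commutator of $D$ and $y$.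

\begin{lemma}\label{lem:indep}
Let $D,y$ be linear operators on a vector space $M$, and let $\mathfrak i\subset\operatorname{End}M$ be a subspace with $[\mathfrak i,D]\subset\mathfrak i$ and $[\mathfrak i,y]\subset\mathfrak i$. Let $0\ne v\in M$ satisfy $xv=\chi(x)v$, $\chi(x)\in\Bbbk$, for all $x\in\mathfrak i$. If the linear functionals $\sigma(x)=\chi([x,D])$ and $\tau(x)=\chi([x,y])$ on $\mathfrak i$ are linearly independent, then the vectors $D^iy^jv$, $i,j\ge0$, are linearly independent.
\end{lemma}

\begin{proof}
Put $T_x=x-\chi(x)$. For any $u\in M$ we have $T_xyu=yT_xu+[x,y]u$, and the same with $D$ in place of $y$. Therefore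
\begin{equation}\label{eq:Tx}
T_xyu=yT_xu+\tau(x)u+T_{[x,y]}u,\qquad T_xDu=DT_xu+\sigma(x)u+T_{[x,D]}u .
\end{equation}
For $u=v$ this says $T_xyv=\tau(x)v$ and $T_xDv=\sigma(x)v$. We show that in general $T_x$ acts, up to lower terms, as a directional derivative. Let $E_k=\operatorname{span}\{y^jv:j\le k\}$ and $F_k=\operatorname{span}\{D^iy^jv:i+j\le k\}$, both zero for $k<0$.

First, $T_xy^jv\equiv j\tau(x)y^{j-1}v\pmod{E_{j-2}}$ for all $x\in\mathfrak i$. We induct on $j$, for all $x$ at once; for $j=0$ we have $T_xv=0$. For $j\ge1$ take $u=y^{j-1}v$ in \eqref{eq:Tx}. By induction $yT_xu\in(j-1)\tau(x)y^{j-1}v+E_{j-2}$, and $T_{[x,y]}u\in E_{j-2}$ because $[x,y]\in\mathfrak i$. Adding $\tau(x)u$ gives the claim.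

Next, for all $x\in\mathfrak i$,
\begin{equation}\label{eq:deriv}
T_xD^iy^jv\equiv i\,\sigma(x)D^{i-1}y^jv+j\,\tau(x)D^iy^{j-1}v\pmod{F_{i+j-2}} .
\end{equation}
We induct on $i$; the case $i=0$ was just done. For $i\ge1$ take $u=D^{i-1}y^jv$ in \eqref{eq:Tx}. By induction, and since $DF_k\subset F_{k+1}$, we have $DT_xu\equiv(i-1)\sigma(x)D^{i-1}y^jv+j\tau(x)D^iy^{j-1}v$ modulo $F_{i+j-2}$, and $T_{[x,D]}u\in F_{i+j-2}$. Adding $\sigma(x)u$ gives \eqref{eq:deriv}. In particular $T_xF_k\subset F_{k-1}$.

Suppose there is a relation $\sum_{i+j\le k}\gamma_{ij}D^iy^jv=0$ whose top form $\gamma(s,t)=\sum_{i+j=k}\gamma_{ij}s^it^j$ is nonzero, and take $k$ minimal. Then $k\ge1$ since $v\ne0$. By independence of $\sigma$ and $\tau$ there are $x,x'\in\mathfrak i$ with $(\sigma(x),\tau(x))=(1,0)$ and $(\sigma(x'),\tau(x'))=(0,1)$. By \eqref{eq:deriv}, applying $T_x$ or $T_{x'}$ yields a relation of degree $k-1$ with top form $\partial\gamma/\partial s$ or $\partial\gamma/\partial t$. In characteristic zero one of these is nonzero, because $\gamma$ is not constant. This contradicts the minimality of $k$.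
\end{proof}

\begin{proposition}\label{prop:lie}
Let $B$ be a finite torsion-free solvable algebra and $M\ne0$ a finitely generated torsion-free $B$-module. Then there is $0\ne v\in M$ with $a_\lambda v=\varphi_a(\lambda)v$, $\varphi_a\in\Bbbk[\lambda]$, for all $a\in B$.
\end{proposition}

\begin{proof}
We induct on $\operatorname{rk}B$. In rank zero $B=0$. Otherwise take $I$ and $b$ from Lemma~\ref{lem:corank}. The ideal $I$ is finite, torsion-free, solvable and of smaller rank. So there is a map $a\mapsto\varphi_a$ from $I$ to $\Bbbk[\lambda]$ such that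
\[
W=\{v\in M:\ a_\lambda v=\varphi_a(\lambda)v\ \text{ for all }a\in I\}\ne0 .
\]
It suffices to find $0\ne v\in W$ that is an eigenvector of every $b_{(m)}$. Indeed, $b_{(m)}v=0$ for $m\gg0$, so $b_\lambda v\in\Bbbk[\lambda]v$, and $(p(\partial)b)_\lambda v=p(-\lambda)b_\lambda v$. Recall that commuting operators on a nonzero finite-dimensional complex vector space have a common eigenvector.

\medskip\noindent\emph{Case 1: $\varphi=0$.}
For $a\in I$ and $v\in W$ we have $a_\lambda b_\mu v=b_\mu a_\lambda v+[a_\lambda b]_{\lambda+\mu}v=0$, since $[a_\lambda b]\in I[\lambda]$. So $W$ is stable under the $b_{(m)}$. They commute on $W$, since $[b_\lambda b]\in I[\lambda]$. But $W$ is an $H$-submodule, because $a_\lambda\partial v=(\partial+\lambda)a_\lambda v$, and so it is infinite-dimensional. To find a finite-dimensional piece put $W_N=\{v\in W:b_{(n)}v=0\text{ for all }n\ge N\}$. These spaces increase and their union is $W$. Each is stable under the $b_{(m)}$, since these commute on $W$. Let $N$ be minimal with $W_N\ne0$. If $N=0$, any nonzero $v\in W_0$ will do.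

Let $N\ge1$. Then $b_{(N-1)}$ is injective on $W_N$, because its kernel is $W_{N-1}=0$. Suppose $\sum_{i\le r}\partial^iw_i=0$ with $w_i\in W_N$, and apply $b_{(N-1+r)}$. In \eqref{eq:commpartial} the mode $b_{(N-1+r-j)}$ kills $w_i$ unless $j\ge r$, and $j\le i\le r$ leaves only $i=j=r$. We get $\frac{(N-1+r)!}{(N-1)!}\,b_{(N-1)}w_r=0$, so $w_r=0$. Descending on $r$, all $w_i$ vanish. Thus $H\otimes W_N\to M$ is injective and $\dim W_N\le\operatorname{rk}M<\infty$. The $b_{(m)}$ have a common eigenvector in $W_N$.

\medskip\noindent\emph{Case 2: $\varphi\ne0$.}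
Now $W$ is finite-dimensional, and the work is to show that it is stable under $b$.

\emph{Step 1: $H\otimes W\to M$ is injective, so $\dim W\le\operatorname{rk}M$.} Let $\sum_{i\le r}\partial^iw_i=0$ with $w_i\in W$. Choose $a\in I$ with $\varphi_a\ne0$ and apply $a_\lambda$. We get $\varphi_a(\lambda)\sum_i(\partial+\lambda)^iw_i=0$. By Lemma~\ref{lem:cancel} the sum vanishes, and its coefficient of $\lambda^r$ is $w_r$. Descend on $r$.

\emph{Step 2: $b_{(m)}$ moves $W$ in the direction of $\partial$.} Let $\mathfrak i\subset\operatorname{End}M$ be the span of the operators $a_{(n)}$, $a\in I$, and let $\chi\colon\mathfrak i\to\Bbbk$ be defined by $xv=\chi(x)v$ for $v\in W$. Fix $m$ and put $y=b_{(m)}$. We have $[\mathfrak i,\partial]\subset\mathfrak i$ since $[a_{(n)},\partial]=na_{(n-1)}$, and $[\mathfrak i,y]\subset\mathfrak i$ by \eqref{eq:comm}, since $I$ is an ideal. Let $\sigma(x)=\chi([x,\partial])$ and $\tau_m(x)=\chi([x,y])$. From $[a_\lambda,\partial]=\lambda a_\lambda$ we get $\sigma(a_\lambda)=\lambda\varphi_a(\lambda)$, where $\sigma$ is applied to the coefficients. So $\sigma\ne0$. We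 claim that $\tau_m=s_m\sigma$ for some $s_m\in\Bbbk$.

Otherwise $\sigma$ and $\tau_m$ are linearly independent. Fix $0\ne v\in W$. By Lemma~\ref{lem:indep} with $D=\partial$, the space $F_k=\operatorname{span}\{\partial^iy^jv:i+j\le k\}$ has dimension $\binom{k+2}2$. Identify $M$ with $H^q$, with standard basis $e_1,\dots,e_q$, and let $d\ge1$ bound the degrees in $\partial$ of the vectors $b_{(n)}e_l$, $n\le m$. By \eqref{eq:commpartial}, $y\,\partial^ie_l$ has degree at most $i+d$. So both $y$ and $\partial$ raise the degree by at most $d$, all elements of $F_k$ have degree at most $\deg v+kd$, and $\dim F_k\le q(\deg v+kd+1)$. For large $k$ this is less than $\binom{k+2}2$, a contradiction.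

\emph{Step 3: the form of $b_\mu$ on $W$.} For $v\in W$ and $a\in I$,
\[
a_\lambda b_{(m)}v=b_{(m)}a_\lambda v+\tau_m(a_\lambda)v=\varphi_a(\lambda)\bigl(b_{(m)}v+s_m\lambda v\bigr),\qquad a_\lambda\partial v=\varphi_a(\lambda)(\partial v+\lambda v).
\]
Subtracting $s_m$ times the second equation from the first shows that $b_{(m)}v-s_m\partial v\in W$. So $b_{(m)}v=s_m\partial v+G_mv$ with $G_m\in\operatorname{End}W$. For $m\gg0$ we have $b_{(m)}W=0$, since $\dim W<\infty$, and then $s_m=0$ and $G_m=0$ by Step 1. Hence $b_\mu v=S(\mu)\partial v+G(\mu)v$ with polynomials $S(\mu)=\sum_m\frac{\mu^m}{m!}s_m$ and $G(\mu)=\sum_m\frac{\mu^m}{m!}G_m$.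

\emph{Step 4: $S=0$.} For $0\neq v\in W$,
\[
b_\lambda b_\mu v=S(\mu)(\partial+\lambda)\bigl(S(\lambda)\partial v+G(\lambda)v\bigr)+S(\lambda)\partial\,G(\mu)v+G(\lambda)G(\mu)v .
\]
By Step 1 we may compare coefficients of powers of $\partial$. The coefficient of $\partial^1$ is $\lambda S(\lambda)S(\mu)v+S(\mu)G(\lambda)v+S(\lambda)G(\mu)v$, so in $b_\lambda b_\mu v-b_\mu b_\lambda v$ it is $(\lambda-\mu)S(\lambda)S(\mu)v$. On the other hand $b_\lambda b_\mu v-b_\mu b_\lambda v=[b_\lambda b]_{\lambda+\mu}v$ lies in $W[\lambda,\mu]$, because $[b_\lambda b]\in I[\lambda]$. So $(\lambda-\mu)S(\lambda)S(\mu)=0$ and $S=0$.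

\emph{Step 5.} Now $W$ is stable under all $b_{(m)}$. The commutators $[b_{(m)},b_{(n)}]$ lie in $\mathfrak i$, so they act on $W$ as scalars. These scalar operators have trace zero, so they vanish. The $b_{(m)}$ commute on $W$ and have a common eigenvector there.
\end{proof}

\begin{remark}
Step 4 needs $[b_\lambda b]\in I[\lambda]$, and not only that $I$ is an ideal. Take $B=HL\oplus Hy$, the ideal $K$ of Example~\ref{ex:vir}, with $I=Hy$ and $b=L$. The rules $L_\lambda v=\partial v$, $y_\lambda v=v$ make $Hv$ a $B$-module: $L_\lambda L_\mu v-L_\mu L_\lambda v=(\lambda-\mu)\partial v$, $L_\lambda y_\mu v-y_\mu L_\lambda v=-\mu v=((\partial+\lambda)y)_{\lambda+\mu}v$ and $y_\lambda L_\mu v-L_\mu y_\lambda v=\lambda v$. Here $W=\Bbbk v$ and $S=1$.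
\end{remark}

\begin{corollary}\label{cor:locfin}
If $B$ is finite, torsion-free and solvable, every finitely generated $B$-module $M$ is locally finite over $A(B)$.
\end{corollary}

\begin{proof}
\emph{Extensions.} Let $M'\subset M$ be a $B$-submodule with $M'$ and $M/M'$ locally finite, and let $v\in M$. Choose a finite-dimensional $A(B)$-submodule of $M/M'$ containing the image of $v$, and lifts $v_1,\dots,v_r\in M$ of a basis of it. Let $g_1,\dots,g_s$ generate $B$ over $H$. Then $g_{i(n)}v_j\in m_{ijn}+\sum_l\Bbbk v_l$ with $m_{ijn}\in M'$, and $v\in m+\sum_l\Bbbk v_l$ with $m\in M'$. There is $n_0$ with $g_{i(n)}v_j=0$ for all $i,j$ and $n\ge n_0$, so only the finitely many $m_{ijn}$ with $n<n_0$ are needed. Let $U'\subset M'$ be a finite-dimensional $A(B)$-submodule containing these and $m$. Then $U'+\sum_l\Bbbk v_l$ contains $v$ and is stable under all $g_{i(n)}$, which span $A(B)$ by Lemma~\ref{lem:ann}(b). So $M$ is locally finite.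

\emph{Induction on $\operatorname{rk}M$.} By Lemma~\ref{lem:torsion}, $B$ acts as zero on $\operatorname{Tor}M$, which is therefore a locally finite submodule. This settles rank zero, and by the first part we may replace $M$ by $M/\operatorname{Tor}M$. So let $M\ne0$ be torsion-free, and take $v$ from Proposition~\ref{prop:lie}. Since $a_\lambda\partial^iv=\varphi_a(\lambda)(\partial+\lambda)^iv$, each space $\operatorname{span}\{\partial^iv:i\le k\}$ is stable under all modes. Thus $Hv$ is a locally finite submodule of rank one. The quotient $M/Hv$ is locally finite by induction, and the first part applies again.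
\end{proof}

\section{The case of a current quotient}\label{sec:current}

When $C/\operatorname{Rad}C$ is a nonzero current algebra, $C$ is not solvable, but it is a sum of two solvable subalgebras, and this is enough for local finiteness. Recall two facts. A finite-dimensional complex semisimple Lie algebra $\mathfrak s$, with Cartan subalgebra $\mathfrak h$, root spaces $\mathfrak s_\alpha$ and a choice of positive roots, is the sum $\mathfrak b^++\mathfrak b^-$ of the opposite Borel subalgebras $\mathfrak b^\pm=\mathfrak h\oplus\bigoplus_{\alpha>0}\mathfrak s_{\pm\alpha}$, which are solvable. By the Poincar\'e--Birkhoff--Witt (PBW) theorem, for any totally ordered basis of a Lie algebra $\mathfrak g$ the ordered monomials $x_1x_2\cdots x_k$, $x_1\le\dots\le x_k$, span the enveloping algebra $U(\mathfrak g)$.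

\begin{lemma}\label{lem:V}
Let $C$ be finite and torsion-free with $C/\operatorname{Rad}C\cong\mathrm{Cur}\,\mathfrak s$, where $\mathfrak s$ is finite-dimensional semisimple or zero. Then there is a finite-dimensional subspace $V\subset C$ that generates $C$ over $H$ and satisfies $a_{(j)}V\subset V$ for all $a\in C$, $j\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:rule}, the derived algebra of $\mathrm{Cur}\,\mathfrak b$ lies in $\mathrm{Cur}\,[\mathfrak b,\mathfrak b]$ for any Lie algebra $\mathfrak b$. So $\mathrm{Cur}\,\mathfrak b^\pm$ are solvable subalgebras with sum $\mathrm{Cur}\,\mathfrak s$. Their preimages $B^\pm\subset C$ are finite torsion-free subalgebras with $B^++B^-=C$, and they are solvable as extensions of $\mathrm{Cur}\,\mathfrak b^\pm$ by $\operatorname{Rad}C$. Let $\mathfrak g=A(C)$ and let $\mathfrak g^\pm$ be the span of the $a_{(n)}$ with $a\in B^\pm$. These are subalgebras by \eqref{eq:comm}, and $\mathfrak g=\mathfrak g^-+\mathfrak g^+$. Extend a basis of $\mathfrak g^-$ to a basis of $\mathfrak g$ by elements of $\mathfrak g^+$, and order it with the elements of $\mathfrak g^-$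 first. Each ordered monomial is a product of elements of $\mathfrak g^-$ followed by a product of elements of $\mathfrak g^+$. Hence $U(\mathfrak g)v=U(\mathfrak g^-)\bigl(U(\mathfrak g^+)v\bigr)$ for $v\in C$.

The algebra $A(B^\pm)$ acts on the $B^\pm$-module $C$ through the same operators as $\mathfrak g^\pm$. By Corollary~\ref{cor:locfin}, $U(\mathfrak g^+)v$ is finite-dimensional, and then so is $U(\mathfrak g^-)\bigl(U(\mathfrak g^+)v\bigr)$. Let $V$ be the sum of the spaces $U(\mathfrak g)v$ over a finite set of generators $v$ of $C$ over $H$.
\end{proof}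

For $\mathrm{Vir}$ no such $V$ exists, since $L_{(0)}=\partial$ has no nonzero finite-dimensional invariant subspace in $HL$. Given $V$, we truncate as in Example~\ref{ex:heis}, using two classical theorems.

\begin{theorem}[Ado; {\cite[\S7]{Bou}}]\label{thm:ado}
A finite-dimensional Lie algebra over a field of characteristic zero has a faithful finite-dimensional representation in which every element of its largest nilpotent ideal acts by a nilpotent operator.
\end{theorem}

Engel's theorem states that a Lie algebra of nilpotent operators on a finite-dimensional space $U$ is strictly upper triangular in some basis, so that any product of $\dim U$ of its elements is zero.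

\begin{proposition}\label{prop:current}
Let $C$ be as in Lemma~\ref{lem:V} and let $\mathfrak N$ be a nilpotent ideal of $C$. Then $C$ has a faithful finitely generated torsion-free module on which $\mathfrak N$ acts nilpotently.
\end{proposition}

\begin{proof}
We may assume $C\neq0$. Let $\mathfrak g=A(C)$, take $V$ from Lemma~\ref{lem:V}, and put $J_N=\operatorname{span}\{v_{(n)}:v\in V,\ n\ge N\}\subset\mathfrak g$.

\emph{$J_N$ is an ideal.} In $[a_{(m)},v_{(n)}]=\sum_{j\le m}\binom mj(a_{(j)}v)_{(m+n-j)}$ we have $a_{(j)}v\in V$ and $m+n-j\ge n\ge N$.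

\emph{$J_N$ has finite codimension and contains all high modes.} By Lemma~\ref{lem:ann}(b), $\mathfrak g$ is spanned by the $v_{(n)}$, $v\in V$, so $\dim\mathfrak g/J_N\le N\dim V$. If $a=\sum_{l\le k}\partial^lv_l$ with $v_l\in V$, then \eqref{eq:shift} gives $a_{(n)}\in J_N$ for $n\ge N+k$.

\emph{Choice of $N$.} Let $c_1,\dots,c_q$ be a basis of $C$ over $H$, choose $d$ with $V\subset\bigoplus_i\bigoplus_{l\le d}\Bbbk\,\partial^lc_i$, and put $N=d+1$. For $n\ge N$ and $l\le d$, the element $(\partial^lc_i)_{(n)}$ is a multiple of $c_{i(n-l)}$ with $n-l\ge1$. So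
\begin{equation}\label{eq:small}
J_N\subset\operatorname{span}\{c_{i(n)}:\ 1\le i\le q,\ n\ge1\}.
\end{equation}

Let $U$ be a representation of $\mathfrak g/J_N$ as in Theorem~\ref{thm:ado}. As a $\mathfrak g$-module it has kernel $J_N$, so it satisfies the hypothesis of Lemma~\ref{lem:induce}. Thus $M=H\otimes U$ is a $C$-module, free of rank $\dim U$.

\emph{Faithfulness.} Suppose $a=\sum_{i,l}p_{il}\,\partial^lc_i$, $p_{il}\in\Bbbk$, acts on $M$ as zero. Then $a_{(n)}\in J_N$ for all $n$. By \eqref{eq:shift}, the coefficient of $c_{i(0)}$ in $a_{(n)}$, with respect to the basis of Lemma~\ref{lem:ann}(c), is $(-1)^nn!\,p_{in}$. It vanishes by \eqref{eq:small}. So all $p_{in}$ are zero and $a=0$.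

\emph{Nilpotency.} Let $\mathfrak n_s\subset\mathfrak g$ be the span of the $a_{(n)}$ with $a\in\mathfrak N^s$. By \eqref{eq:comm}, $\mathfrak n_1$ is an ideal of $\mathfrak g$ and $[\mathfrak n_1,\mathfrak n_s]\subset\mathfrak n_{s+1}$, so $\mathfrak n_1$ is nilpotent. Its image in $\mathfrak g/J_N$ lies in the largest nilpotent ideal and acts on $U$ by nilpotent operators. By Engel's theorem any product of $r=\dim U$ elements of $\mathfrak n_1$ is zero on $U$. For $a_i\in\mathfrak N$ we get $a_{1\,\lambda_1}\cdots a_{r\,\lambda_r}u=0$ for $u\in U$, and on $p(\partial)u$ the product only acquires the factor $p(\partial+\lambda_1+\dots+\lambda_r)$.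
\end{proof}

\section{A centerless ideal from a Virasoro element}\label{sec:virasoro}

We now generalize Example~\ref{ex:vir}. The element $L$ lives in $C/\operatorname{Rad}C$, and we do not know whether some lift of it satisfies the Virasoro relation in $C$. An arbitrary lift $\ell$ suffices, because $X=\ell_{(0)}-\partial$ is an $H$-linear derivation for every $\ell$. Its eigenvalues are algebraic over $\Bbbk(\partial)$, and we separate the constant ones from the others. The principle is that eigenvalues of a derivation add under the bracket, while $\partial$ in the second argument turns into $\partial+\lambda$. If $Xx=cx$ with $c\in\Bbbk$ and $Xy=\theta(\partial)y$ with $\theta\in H$, then $X[x_\lambda y]=(c+\theta(\partial+\lambda))[x_\lambda y]$. For nonconstant $\theta$ this number depends on $\lambda$, whereas the eigenvalues of $X$ do not, so $[x_\lambda y]=0$. Step 3 below is this argument without the assumption that eigenvalues lie in $H$ or that $X$ is diagonalizable.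

\begin{proposition}\label{prop:vir}
Let $C$ be finite and torsion-free, and let $\ell\in C$ map to an element $L\ne0$ of $C/\operatorname{Rad}C$ with $[L_\lambda L]=(\partial+2\lambda)L$. Then $C$ has a nonzero ideal $K$ such that $C/K$ is torsion-free and $K\cap\{y\in C:[y_\lambda K]=0\}=0$.
\end{proposition}

\begin{proof}
Let $X=\ell_{(0)}-\partial\colon C\to C$, where $\ell_{(0)}$ is the mode in the adjoint module. It commutes with $\partial$ by \eqref{eq:commpartial} with $n=0$. Setting $\lambda=0$ in \eqref{eq:jacobi} with $a=\ell$ shows that $\ell_{(0)}$ is a derivation of the $\lambda$-bracket, and so is $\partial$ by \eqref{eq:partialder}. So $X$ is $H$-linear and, acting on the coefficients of $C[\lambda]$,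
\begin{equation}\label{eq:leibniz}
X[x_\lambda y]=[Xx_\lambda y]+[x_\lambda Xy].
\end{equation}

Let $P(\partial,T)=\det(T-X)\in\Bbbk[\partial,T]$ be the characteristic polynomial of $X$ on the free module $C$. It is monic in $T$, and $P(\partial,X)=0$ by the Cayley--Hamilton theorem. Write $P=\sum_jP_j(T)\partial^j$, let $f_0\in\Bbbk[T]$ be the monic greatest common divisor of the $P_j$, and put $g=P/f_0=\sum_jg_j(T)\partial^j$. The roots of $f_0$ are the constant eigenvalues of $X$. The $g_j$ have no common root in $\Bbbk$, that is, $g(\partial,c)\ne0$ for all $c\in\Bbbk$. The roots of a nonzero $f\in\Bbbk[T]$ in an algebraic closure of $\Bbbk(\partial)$ lie in $\Bbbk=\mathbb C$, so $f$ is coprime to $g$ in $\Bbbk(\partial)[T]$. Clearing denominators in a B\'ezout identity, we obtain: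
\begin{equation}\label{eq:bezout}
\text{for } 0\ne f\in\Bbbk[T]\text{ there are }u,v\in H[T]\text{ with }0\neq uf+vg\in H .
\end{equation}
Define the $X$-stable $H$-submodules
\[
K=\ker f_0(X),\qquad Q=\ker g(\partial,X),
\]
and fix $u,v\in H[T]$ and $0\ne p\in H$ with $uf_0+vg=p$. For $w\in C$ we have $pw=(vg)(X)w+(uf_0)(X)w$, where the first term lies in $K$ and the second in $Q$ since $(f_0g)(X)=0$. Thus $p(\partial)C\subset K+Q$.

\emph{Step 1: if $f(X)w=0$ for some $0\ne f\in\Bbbk[T]$, then $w\in K$.} Write $pw=w_K+w_Q$ with $w_K\in K$, $w_Q\in Q$. Then $w_Q=pw-w_K$ is killed by $(ff_0)(X)$ and by $g(\partial,X)$. By \eqref{eq:bezout} a nonzero element of $H$ kills $w_Q$, so $w_Q=0$ as $C$ is torsion-free. Hence $p\,f_0(X)w=f_0(X)w_K=0$, and $f_0(X)w=0$.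

\emph{Step 2: $K\ne0$.} The ideal $R=\operatorname{Rad}C$ is $X$-stable, and the induced map on $C/R$ sends $L$ to $L_{(0)}L-\partial L=0$. Since $C/R$ is semisimple, it is torsion-free, so $L$ is nonzero in the finite-dimensional space $\Bbbk(\partial)\otimes_HC/R$. There $X$ is not injective, hence not surjective. So $X$ is not surjective, hence not injective, on $\Bbbk(\partial)\otimes_HC$. Clearing denominators gives $0\ne x\in C$ with $Xx=0$, and $x\in K$ by Step 1.

\emph{Step 3: $[K_\lambda Q]=0$.} The polynomial $f_0$ splits over $\mathbb C$ and kills $X$ on $K$. So $K=\bigoplus_cK_c$, where $K_c$ consists of the $x\in K$ with $(X-c)^rx=0$ for some $r$. We show by induction on $r$ that $(X-c)^rx=0$, $x\in K$, implies $[x_\lambda Q]=0$. For $r=0$ we have $x=0$. For $r\ge1$ the induction hypothesis gives $[(X-c)x_\lambda Q]=0$. So for all $y\in Q$, by \eqref{eq:leibniz} and \eqref{eq:sesq},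
\[
[x_\lambda Xy]=(X-c)[x_\lambda y]-[(X-c)x_\lambda y]=(X-c)[x_\lambda y],\qquad[x_\lambda\partial y]=(\partial+\lambda)[x_\lambda y].
\]
As $Q$ is stable under $X$ and $\partial$, these rules iterate to $[x_\lambda\partial^jX^iy]=(\partial+\lambda)^j(X-c)^i[x_\lambda y]$. For $w=[x_\lambda y]\in C[\lambda]$ we obtain
\[
g(\partial+\lambda,X-c)\,w=[x_\lambda\,g(\partial,X)y]=0,\qquad P(\partial,X)\,w=0 .
\]
The polynomials $g(\partial+\lambda,T-c)$ and $P(\partial,T)$ are coprime in $\Bbbk(\partial,\lambda)[T]$. Indeed, let $\theta$ be a common root in an algebraic closure of $\Bbbk(\partial,\lambda)$. Then $\theta$ is algebraic over $\Bbbk(\partial)$, being a root of the monic polynomial $P(\partial,T)$. Hence $\lambda$, and with it $\partial+\lambda$, is transcendental over $\Bbbk(\partial,\theta)$. The equation $\sum_jg_j(\theta-c)(\partial+\lambda)^j=0$ then forces $g_j(\theta-c)=0$ for all $j$. Some $g_j$ is nonzero, so $\theta-c$ is algebraic over $\Bbbk$ and lies in $\Bbbk$. It is a common root of the $g_j$, which is impossible. Clearing denominators in a B\'ezout identity and substituting $X$,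 which is $\Bbbk[\partial,\lambda]$-linear on $C[\lambda]$, we find a nonzero element of $\Bbbk[\partial,\lambda]$ that kills $w$. Since $C[\lambda]$ is a free $\Bbbk[\partial,\lambda]$-module, $w=0$.

\emph{Step 4: $K$ is an ideal and $C/K$ is torsion-free.} Let $x\in K_c$, $y\in K_{c'}$. By \eqref{eq:leibniz}, $(X-c-c')[x_\lambda y]=[(X-c)x_\lambda y]+[x_\lambda(X-c')y]$, and so
\[
(X-c-c')^m[x_\lambda y]=\sum_i\binom mi[(X-c)^ix_\lambda(X-c')^{m-i}y],
\]
which is zero for large $m$. By Step 1 the coefficients of $[x_\lambda y]$ lie in $K$, so $[K,K]\subset K$. By Step 3, $[Q,K]=[K,Q]=0$. For $a\in C$ and $x\in K$, the inclusion $p(\partial)a\in K+Q$ now gives $p(-\lambda)[a_\lambda x]=[p(\partial)a_\lambda x]\in K[\lambda]$. By Lemma~\ref{lem:cancel} for the $H$-module $C/K$, we get $[a_\lambda x]\in K[\lambda]$. So $K$ is an ideal. The $H$-linear map $f_0(X)$ embeds $C/K$ into $C$, so $C/K$ is torsion-free.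

\emph{Step 5: $K$ has zero center.} Let $z\in K$ with $[z_\lambda K]=0$. By Step 3 also $[z_\lambda Q]=0$, and by \eqref{eq:skew} $[y_\lambda z]=0$ for all $y\in K+Q$. Taking $y=p(\partial)\ell$ gives $p(-\lambda)[\ell_\lambda z]=0$, so $[\ell_\lambda z]=0$ by Lemma~\ref{lem:cancel}. Then $\ell_{(0)}z=0$ and $Xz=-\partial z$. As $X$ is $H$-linear, $X^iz=(-\partial)^iz$, and $0=f_0(X)z=f_0(-\partial)z$. Since $f_0(-\partial)\ne0$ and $C$ is torsion-free, $z=0$.
\end{proof}

\begin{remark}
The Virasoro relation enters only in Step 2; the other steps hold for every $\ell\in C$. Without it $K$ can be zero. For $C=\mathrm{Cur}\,\mathfrak g$ and $\ell\in\mathfrak g$ we have $P(\partial,T)=\det(T+\partial-\operatorname{ad}\ell)$, which is monic in $\partial$, so $f_0=1$ and $K=0$.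
\end{remark}

\section{The induction over $\mathbb C$}\label{sec:induction}

\begin{proposition}\label{prop:complex}
Theorem~\ref{thm:strong}\textup{(a)} holds for $\Bbbk=\mathbb C$.
\end{proposition}

\begin{proof}
We induct on $\operatorname{rk}C$, for all pairs $(C,\mathfrak N)$. In rank zero $C=0$, and $M=0$ will do. In general apply Theorem~\ref{thm:DK} to $C/\operatorname{Rad}C$. If all summands are current algebras $\mathrm{Cur}\,\mathfrak s_i$, or if there are no summands, then $C/\operatorname{Rad}C\cong\mathrm{Cur}\bigl(\bigoplus_i\mathfrak s_i\bigr)$ and Proposition~\ref{prop:current} applies.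

Otherwise some summand contains $\mathrm{Vir}=HL$. Take $\ell\in C$ over $L$, and take $K$ from Proposition~\ref{prop:vir}. The algebra $C/K$ is finite and torsion-free, and its rank is smaller because $K$ is nonzero and torsion-free. The image of $\mathfrak N$ in $C/K$ is a nilpotent ideal. By induction $C/K$ has a faithful finitely generated torsion-free module $M_1$ on which this image acts nilpotently. As a $C$-module, $M_1$ has kernel $K$. The ideal $K$ is a submodule of the adjoint module, finitely generated and torsion-free over $H$, with kernel $\{y\in C:[y_\lambda K]=0\}$. The kernel of $M=K\oplus M_1$ is the intersection of the two kernels, which is zero by Proposition~\ref{prop:vir}.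

It remains to see that $\mathfrak N$ acts nilpotently on $K$. For $a_1,\dots,a_s\in\mathfrak N$ and $x\in K$, the coefficients of $[a_{s\,\lambda_s}x]$ lie in $\mathfrak N=\mathfrak N^1$, since $\mathfrak N$ is an ideal. Each further bracket with an element of $\mathfrak N$ passes from $\mathfrak N^k$ to $\mathfrak N^{k+1}$. So the coefficients of $[a_{1\,\lambda_1}[\cdots[a_{s\,\lambda_s}x]\cdots]]$ lie in $\mathfrak N^s$, which is zero for large $s$. The larger of this $s$ and the exponent for $M_1$ works for $M$.
\end{proof}

\section{Arbitrary fields of characteristic zero}\label{sec:field}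

The field $\mathbb C$ was used for Theorem~\ref{thm:DK}, for the Borel subalgebras, and for eigenvalues in Sections~\ref{sec:solvable} and~\ref{sec:virasoro}. A general $\Bbbk$ need not embed in $\mathbb C$, but the data $(C,\mathfrak N)$ involve finitely many coefficients, and a faithful representation of bounded size is a solution of a polynomial system. We first write down this system.

Let $F$ be a field of characteristic zero and $C$ a Lie conformal algebra over $F$ that is free over $F[\partial]$ with basis $c_1,\dots,c_n$ and $[c_{i\,\lambda}c_j]=\sum_kQ_{ij}^k(\partial,\lambda)c_k$. Let $\mathfrak N$ be an ideal generated over $F[\partial]$ by $u_1,\dots,u_s$, where $u_l=\sum_ip_{li}(\partial)c_i$. By \eqref{eq:matrix}, an $F[\partial]$-linear map $\rho\colon C\to\mathrm{Cend}(F[\partial]^q)$ is given by arbitrary $q\times q$ matrices $A_1,\dots,A_n$ over $F[\partial,\lambda]$, and $\sum_ip_i(\partial)c_i$ acts through the matrix $\sum_ip_i(-\lambda)A_i(\partial,\lambda)$. Put $B_l(\partial,\lambda)=\sum_ip_{li}(-\lambda)A_i(\partial,\lambda)$. Suppose the $A_i$ have degree at most $e$ in $\partial$,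 and let $\Gamma$ be the $n\times q^2(e+1)$ matrix over $F[\lambda]$ whose $i$-th row lists the coefficients of $\partial^0,\dots,\partial^e$ in all entries of $A_i$.

\begin{lemma}\label{lem:equations}
\begin{enumerate}
\item[(a)] $\rho$ is a representation if and only if, for all $i,j$,
\[
A_i(\partial,\lambda)A_j(\partial+\lambda,\mu)-A_j(\partial,\mu)A_i(\partial+\mu,\lambda)=\sum_kQ_{ij}^k(-\lambda-\mu,\lambda)A_k(\partial,\lambda+\mu).
\]
\item[(b)] $\rho$ is injective if and only if some $n\times n$ minor of $\Gamma$ is nonzero.
\item[(c)] $\rho(a_1)_{\lambda_1}\cdots\rho(a_r)_{\lambda_r}=0$ for all $a_1,\dots,a_r\in\mathfrak N$ if and only if, for all $l_1,\dots,l_r$,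
\[
B_{l_1}(\partial,\lambda_1)\,B_{l_2}(\partial+\lambda_1,\lambda_2)\cdots B_{l_r}(\partial+\lambda_1+\dots+\lambda_{r-1},\lambda_r)=0 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
If $\varphi,\psi$ have matrices $A,A'$, then $\varphi_\lambda\psi_\mu f(\partial)=A(\partial,\lambda)A'(\partial+\lambda,\mu)f(\partial+\lambda+\mu)$. So the identity in (a) is \eqref{eq:rep} for $a=c_i$, $b=c_j$. Replacing $a,b$ by $p(\partial)a$, $p'(\partial)b$ multiplies the left side of \eqref{eq:rep} by $p(-\lambda)p'(-\mu)$. It multiplies $[a_\lambda b]$ by $p(-\lambda)p'(\partial+\lambda)$, hence the right side also by $p(-\lambda)p'(-\mu)$. So basis elements suffice. In (b), $\rho$ is injective if and only if the $A_i$ are linearly independent over $F[\lambda]$, that is, if the rows of $\Gamma$ are linearly independent over $F(\lambda)$. In (c), the displayed matrix is that of the product for $a_k=u_{l_k}$, and generators suffice because $\rho(p(\partial)a)_\lambda=p(-\lambda)\rho(a)_\lambda$.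
\end{proof}

For a field extension $F'/F$, the space $F'\otimes_FC$ is a Lie conformal algebra over $F'$ with the same basis and the same $Q_{ij}^k$, since the axioms are multilinear. The subspace $F'\otimes_F\mathfrak N$ is an ideal with the same generators, and $(F'\otimes\mathfrak N)^k=F'\otimes\mathfrak N^k$. The conditions of Lemma~\ref{lem:equations} do not change when matrices over $F$ are viewed over $F'$. We use the Nullstellensatz in this form: if polynomials over $F$ in finitely many unknowns generate a proper ideal, they have a common zero in a finite extension of $F$.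

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}\textup{(a)}]
Let $C$ and $\mathfrak N$ be given over $\Bbbk$. The module $C$ is free and $\mathfrak N$ is finitely generated, so we may choose $c_i$, $Q_{ij}^k$, $u_l$, $p_{li}$ as above with $F=\Bbbk$.

\emph{Descent to a small field.} Let $\Bbbk_0\subset\Bbbk$ be the field generated over $\mathbb Q$ by the finitely many coefficients of the $Q_{ij}^k$ and $p_{li}$. Put $C_0=\bigoplus_i\Bbbk_0[\partial]c_i$ and $\mathfrak N_0=\sum_l\Bbbk_0[\partial]u_l\subset C_0$. By \eqref{eq:rule}, $C_0$ is closed under the bracket, so it is a Lie conformal algebra over $\Bbbk_0$. We have $C=\Bbbk\otimes_{\Bbbk_0}C_0$ and $\mathfrak N=\Bbbk\otimes_{\Bbbk_0}\mathfrak N_0$. Extend a $\Bbbk_0$-basis of $\mathfrak N_0$ to one of $C_0$; this is a $\Bbbk$-basis of $C$, and comparing coordinates gives $\mathfrak N\cap C_0=\mathfrak N_0$. Hence $[C_0,\mathfrak N_0]\subset\mathfrak N\cap C_0=\mathfrak N_0$, and $\mathfrak N_0$ is an ideal of $C_0$, nilpotent because $\mathfrak N_0^k\subset\mathfrak N^k$.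

\emph{Ascent to $\mathbb C$.} The field $\Bbbk_0$ is a finite extension of a field $\mathbb Q(t_1,\dots,t_d)$ of rational functions. It embeds in $\mathbb C$, which is algebraically closed and has infinite transcendence degree over $\mathbb Q$. Fix an embedding. Proposition~\ref{prop:complex} applies to $\mathbb C\otimes C_0$ and the nilpotent ideal $\mathbb C\otimes\mathfrak N_0$. It gives complex matrices $A_i$ of some size $q$, and an exponent $r$, satisfying the three conditions of Lemma~\ref{lem:equations}. Let $e$ bound their degrees in $\partial$ and in $\lambda$.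

\emph{A solution over a finite extension of $\Bbbk_0$.} Treat the coefficients of $n$ matrices of size $q$, with degrees at most $e$ in $\partial$ and $\lambda$, as unknowns. Conditions (a) and (c) are finitely many polynomial equations over $\Bbbk_0$ in these unknowns. Choose a minor of $\Gamma$ and a power $\lambda^t$ whose coefficient in this minor is nonzero at the complex solution. This coefficient is a polynomial $h$ over $\Bbbk_0$ in the unknowns. Add an unknown $\zeta$ and the equation $\zeta h=1$. The enlarged system has a solution in $\mathbb C\supset\Bbbk_0$, so it generates a proper ideal over $\Bbbk_0$, and it has a solution in a finite extension $\Bbbk_1$ of $\Bbbk_0$. By Lemma~\ref{lem:equations}, this solution makes $\Bbbk_1[\partial]^q$ a faithful module over $\Bbbk_1\otimes C_0$ on which $r$-fold products from $\Bbbk_1\otimes\mathfrak N_0$ vanish.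

\emph{Back to $\Bbbk$.} The field $\Bbbk_1$ need not embed in $\Bbbk$, so we restrict scalars. View $\Bbbk_1[\partial]^q$ as a free $\Bbbk_0[\partial]$-module of rank $q'=q\,[\Bbbk_1:\Bbbk_0]$, and restrict the action to $C_0\subset\Bbbk_1\otimes C_0$. This is a faithful $C_0$-module on which $r$-fold products from $\mathfrak N_0$ vanish. Its matrices have size $q'$, have coefficients in $\Bbbk_0$, and satisfy the conditions of Lemma~\ref{lem:equations}. Viewed over $\Bbbk$, they define a faithful representation of $C$ on $\Bbbk[\partial]^{q'}$ on which $\mathfrak N$ acts nilpotently.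
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(b)}]
By Lemma~\ref{lem:torsion}, every conformal representation on any $H$-module kills $\operatorname{Tor}C$. By Section~\ref{sec:ideals}, $\operatorname{Tor}C$ is an ideal, and $C/\operatorname{Tor}C$ is finite and torsion-free. By Theorem~\ref{thm:main} it has a faithful representation on a finitely generated torsion-free module. Pulled back to $C$, this representation has kernel exactly $\operatorname{Tor}C$, so the common kernel is $\operatorname{Tor}C$ as well. The last sentence of (b) follows: a faithful representation on any module forces $\operatorname{Tor}C=0$, and if $\operatorname{Tor}C=0$ the representation just constructed is faithful.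
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{Lie} I, \S7.

\bibitem{DK}
A. D'Andrea, V. Kac, \emph{Structure theory of finite conformal algebras}, Selecta Math. 4 (1998).

\bibitem{Kol}
Pavel Kolesnikov, \emph{On the Ado Theorem for finite Lie conformal algebras with Levi decomposition}, arXiv:1208.2373 (2012).

\end{thebibliography}
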